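# Four random points in a ball-convex body: why the disc is extremal

## 1. Four points, and a radius that decides their position

Take the four points
$$x_1=(-\tfrac12,0),\qquad x_2=(\tfrac12,0),\qquad x_3=(0,\tfrac1{10}),\qquad x_4=(0,-\tfrac1{10}).$$
They are the corners of a thin rhombus, so in the ordinary sense they are in convex position. Now replace half-planes by discs. Fix a radius $R\ge\frac12$, and call a point superfluous if it lies in every closed disc of radius $R$ that contains the other three points. How many of the four points are superfluous?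

Consider the disc of radius $R$ centered at $(0,-\sqrt{R^2-\frac14})$. It has $x_1,x_2$ on its boundary, it contains $x_4$, and its top point is at height
$$R-\sqrt{R^2-\tfrac14}=\frac{1/4}{R+\sqrt{R^2-1/4}},$$
which decreases with $R$. It equals $\frac1{10}$ exactly when $(R-\frac1{10})^2=R^2-\frac14$, i.e. when $R=1.3$. So for $R>1.3$ this disc contains $x_1,x_2,x_4$ but not $x_3$; by reflection $x_4$ is not superfluous either. For $R\le1.3$ things change. We shall see in Section 3 that, for $R>\frac12$, every disc of radius $R$ containing $x_1,x_2$ contains the whole region (a lens) between two short arcs of radius $R$ through $x_1,x_2$, whose top point is at the height just computed. (For $R=\frac12$ the only disc containing $x_1,x_2$ is the one with diameter $x_1x_2$.) Hence for $R\le 1.3$ both $x_3$ and $x_4$ are superfluous.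

The points $x_1,x_2$ are never superfluous. The disc of radius $R$ centered at $(0.45-R,0)$ misses $x_2$, since its rightmost point is $(0.45,0)$. It contains $x_1$ because $|R-0.95|\le R$, and it contains $x_3,x_4$ because $(R-0.45)^2+0.01\le R^2$ for $R\ge0.24$. Reflect for $x_1$.

So the same four points have four vertices for $R>1.3$ and only two for $\frac12\le R\le1.3$. The number $1.3$ is the circumradius of $x_1x_2x_3$, which is not an accident.

Now let the four points be random, uniform in a body $K$ that is compatible with the radius $R$. Ordinary convex position is the case $R=\infty$: this is Sylvester's four point problem, and Blaschke's theorem (recalled below) says that among planar convex bodies the disc makes convex position most likely, together with all ellipses. For finite $R$ we ask: **for given area, which body makes it most likely that all four points are vertices?**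

## 2. Ball-convex bodies and the extremal statement

**Definition.** Let $R>0$ and let $A\subset\mathbb R^2$ lie in some closed disc of radius $R$. The *$R$-ball-convex hull* $\operatorname{conv}_RA$ is the intersection of all closed discs of radius $R$ containing $A$. A convex body $K$ (compact, convex, non-empty interior) is *$R$-ball-convex* if $K=\operatorname{conv}_RK$, i.e. if it is an intersection of closed discs of radius $R$.

Examples. An intersection of two discs of radius $R$ is $R$-ball-convex if it has interior points. A disc of radius $\rho\le R$ is $R$-ball-convex: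
$$B(p,\rho)=\bigcap_{|q-p|\le R-\rho}B(q,R).$$
The inclusion $\subset$ is the triangle inequality. If $x\ne p$ lies in the right side, take $q=p-(R-\rho)\frac{x-p}{|x-p|}$; then $|x-p|+R-\rho=|x-q|\le R$. A square is not $R$-ball-convex for any $R$, because two points on one side would force it to contain the lens between them, which sticks out.

We use the following immediate facts.

* If $K$ is $r$-ball-convex and $R\ge r$, then $K$ is $R$-ball-convex, since each disc of radius $r$ is an intersection of discs of radius $R$.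
* If $K$ is $R$-ball-convex and $F\subset K$, then $\operatorname{conv}_RF\subset K$, since each disc in the intersection that defines $K$ contains $F$.
* An $R$-ball-convex body lies in a disc of radius $R$, so its area is at most $\pi R^2$ and its diameter is at most $2R$.

**Definition.** Let $X_1,\dots,X_4$ be independent and uniform in the $R$-ball-convex body $K$. For $n\le 4$ put $[K]^R_n=\operatorname{conv}_R\{X_1,\dots,X_n\}$, and let $f_0([K]^R_n)$ be the number of indices $i\le n$ with $X_i\notin\operatorname{conv}_R\{X_j:j\le n,\ j\neq i\}$. The *$R$-Sylvester probability* is $p^R_{4,4}(K)=\mathbb P(f_0([K]^R_4)=4)$.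

The problem comes from Alexandra Bakó-Szabó, Florian Besau, Ferenc Fodor, "Sylvester's four point problem for ball-convex bodies", arXiv:2608.29975 (2026). The conjecture there says: *among all $r$-ball-convex bodies of given area $a$, $0<a<\pi r^2$, the disc is the unique maximizer of $p^R_{4,4}$ for all $R\ge r$.* Uniqueness is up to congruence. We prove it, in the following form. Throughout, $D_a$ is a disc of area $a$.

**Theorem 1.** If $K$ is $1$-ball-convex with area $a<\pi$, then $p^1_{4,4}(K)\le p^1_{4,4}(D_a)$, with equality only if $K$ is a disc.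

**How Theorem 1 gives the conjecture.** Since $\operatorname{conv}_{\kappa R}(\kappa A)=\kappa\operatorname{conv}_RA$, we have $p^{\kappa R}_{4,4}(\kappa K)=p^R_{4,4}(K)$. Scaling by $1/R$, Theorem 1 says that for every $R$-ball-convex $K$ with area $a<\pi R^2$, $p^R_{4,4}(K)\le p^R_{4,4}(D_a)$ with equality only for discs. If $K$ is $r$-ball-convex of area $a<\pi r^2$ and $R\ge r$, then $K$ is $R$-ball-convex and $a<\pi R^2$.

From now on $R=1$, and $K$ is a $1$-ball-convex body of area $a$; $\mathbb E_K,\mathbb P_K$ refer to i.i.d. uniform points in $K$; $T$ is the area of the triangle $X_1X_2X_3$, and $d=|X_1-X_2|$. We shall use these classical theorems: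

* Blaschke (Ber. Verh. Sächs. Ges. Wiss. Leipzig 69 (1917) 436–453): $\mathbb E_KT/|K|\ge\frac{35}{48\pi^2}$ for every planar convex body, with equality for ellipses, in particular for discs.
* The Riesz rearrangement inequality (Lieb–Loss, *Analysis*, Theorem 3.7), only in the form
$$\iint 1_K(x)1_K(y)1_{|x-y|<t}\,dx\,dy\le\iint1_{D_a}(x)1_{D_a}(y)1_{|x-y|<t}\,dx\,dy .$$
* The planar isoperimetric inequality with its equality case, and Cauchy's formula $\int_{S^1}w(u)\,du=2\operatorname{Per}K$, where $w(u)$ is the length of the projection of $K$ onto $u^\perp$.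

## 3. Lenses, and hulls of two and three points

The aim is to know every hull $\operatorname{conv}_1$ of at most three points, with its area and its corners. A *corner* of a convex body is a boundary point with more than one support line.

**Lemma 1.** A closed unit disc $D(p)$ (center $p$) containing both endpoints of an arc of length $<\pi$ of a unit circle $C$ contains the arc.

*Proof.* Let $c$ be the center of $C$; we may assume $c\ne p$. For $|u|=1$, the inequality $|c+u-p|^2\le1$ is equivalent to $u\cdot(p-c)\ge|p-c|^2/2$. So $C\cap D(p)$ is an arc of length $2\arccos(|p-c|/2)<\pi$. It contains both endpoints, hence one of the two arcs of $C$ between them. The complementary arc has length $>\pi$, so it is the given arc that is contained. $\square$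

**Two points.** Let $0<|x-y|=d<2$ and set
$$\alpha=\arcsin\tfrac d2\in(0,\tfrac\pi2),\qquad \tau=2\alpha .$$
Let $L(x,y)$ be the intersection of the two unit discs that have $x,y$ on their boundaries. It is bounded by two unit arcs of length $2\alpha<\pi$. By Lemma 1 every unit disc containing $x,y$ contains both arcs, hence, being convex, contains $L(x,y)$. So $\operatorname{conv}_1\{x,y\}=L(x,y)$, the *lens* of $x,y$. Each half is a circular segment of area $\frac12(\tau-\sin\tau)$, so
$$|L(x,y)|=\ell(d):=\tau-\sin\tau,\qquad \tau=2\arcsin\tfrac d2. \tag{1}$$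
We use (1) as the definition of $\ell(d)$ for all $d\in[0,2]$; $\ell$ increases strictly and continuously from $0$ to $\pi$. The corners of the lens are exactly $x$ and $y$: there the interior angle is $2\alpha<\pi$, while at any other boundary point the lens is locally a unit disc. Example: for $d=\sqrt2$ we have $\tau=\frac\pi2$ and $\ell=\frac\pi2-1$.

**Three points.** Let $x_1,x_2,x_3$ be non-collinear, contained in some unit disc, with mutual distances $<2$ and circumradius $\rho\ne1$. Let $\gamma_i$ be the angle at $x_i$, $d_i$ the opposite side, and $\alpha_i=\arcsin(d_i/2)\in(0,\frac\pi2)$. The law of sines gives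
$$\sin\alpha_i=\rho\sin\gamma_i. \tag{2}$$
With $\{i,j,k\}=\{1,2,3\}$, let $D_i'$ be the unit disc with $x_j,x_k$ on its boundary and center on the same side of the line $x_jx_k$ as $x_i$. On that side the boundary of $D_i'$ is the long arc, from whose points the chord is seen under the angle $\alpha_i$; the boundary of the lens on that side is a short arc, from whose points the chord is seen under the angle $\pi-\alpha_i$. Hence
$$x_i\in D_i'\iff\gamma_i\ge\alpha_i,\qquad x_i\in L(x_j,x_k)\iff\gamma_i\ge\pi-\alpha_i. \tag{3}$$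

**Lemma 2.**
(i) If $\rho<1$, then no $x_i$ lies in the lens of the other two points, the corners of $\operatorname{conv}_1\{x_1,x_2,x_3\}$ are exactly $x_1,x_2,x_3$, and its area is $T+\frac12\big(\ell(d_1)+\ell(d_2)+\ell(d_3)\big)$, where $T$ is the area of the triangle.
(ii) If $\rho>1$, then exactly one $x_i$ lies in the lens of the other two points $x_j,x_k$; the hull is $L(x_j,x_k)$, with corners exactly $x_j,x_k$.

*Proof of (i).* By (2), $\sin\alpha_i<\sin\gamma_i$, and since $\alpha_i<\frac\pi2$ this gives $\alpha_i<\min(\gamma_i,\pi-\gamma_i)$. By (3), $x_i\in D_i'$ and $x_i\notin L(x_j,x_k)$. Let $S_i$ be the part of $D_i'$ beyond the line $x_jx_k$, seen from $x_i$; it is one half of $L(x_j,x_k)$. Each $D_i'$ contains all three points, and a point outside the triangle lies beyond some side, so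
$$\operatorname{conv}_1\{x_1,x_2,x_3\}\subset D_1'\cap D_2'\cap D_3'\subset\triangle\cup S_1\cup S_2\cup S_3 .$$
Conversely the hull is convex, so it contains $\triangle$, and it contains the three lenses. So it equals $\triangle\cup S_1\cup S_2\cup S_3$.

These pieces do not overlap. Seen from $x_k$, the segments $S_i$ and $S_j$ lie in sectors of openings $\alpha_i$, $\alpha_j$ (angle between chord and tangent), attached from outside to the two sides of the angle $\gamma_k$. Since $\gamma_k+\alpha_i+\alpha_j<\gamma_k+\gamma_i+\gamma_j=\pi$, the sectors have disjoint interiors. This gives the area. The interior angle of the hull at $x_k$ is $\gamma_k+\alpha_i+\alpha_j<\pi$, so $x_k$ is a corner. Any other boundary point lies in the relative interior of one of the three arcs; there the hull contains a piece of a unit disc with that arc as boundary, so the support line is unique.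

*Proof of (ii).* If the triangle were not obtuse, its circumcenter $o$ would lie in the triangle, so $\sum\lambda_i(x_i-o)=0$ for some weights $\lambda_i\ge0$ with sum $1$. Then for any $p$ some $x_i$ has $(x_i-o)\cdot(p-o)\le0$, whence $|x_i-p|\ge\rho>1$, and no unit disc contains the triangle. So exactly one angle is obtuse, say $\gamma_3$. By (2), $\sin\alpha_3>\sin(\pi-\gamma_3)$ with both angles acute, so $\alpha_3>\pi-\gamma_3$, and $x_3\in L(x_1,x_2)$ by (3). Hence the hull is $L(x_1,x_2)$. Finally $x_1\in L(x_2,x_3)$ would need $\gamma_1\ge\pi-\alpha_1>\frac\pi2$, which is false; similarly for $x_2$. $\square$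

Two checks. For the equilateral triangle with side $1$ we have $\rho=1/\sqrt3<1$ and $\tau=\frac\pi3$, and (i) gives the area $\frac{\sqrt3}4+\frac32\big(\frac\pi3-\frac{\sqrt3}2\big)=\frac{\pi-\sqrt3}2$, that of the Reuleaux triangle. For $x_1,x_2,x_3$ of Section 1, $\rho=\frac{1/4+1/100}{2/10}=1.3>1$, and (ii) says that $x_3$ lies in the lens of $x_1,x_2$, as we found.

## 4. Three random points, and distances under rearrangement

Before four points, try three. Almost surely the points are distinct, have distances $<2$, no three are collinear and no triple has circumradius $1$ (given $X_1,X_2$, the forbidden positions of $X_3$ lie on a line and two circles). Write $L_{ij}=L(X_i,X_j)\subset K$ and $\ell_{ij}=|L_{ij}|$. By Lemma 2, almost surely case (ii) is the disjoint union of the three events $\{X_k\in L_{ij}\}$, and each has probability $\mathbb E\ell(d)/a$ because $L_{ij}\subset K$. So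
$$\mathbb P\big(f_0([K]^1_3)=2\big)=\tfrac3a\,\mathbb E_K\,\ell(d). \tag{4}$$
Since $\ell$ is increasing, the body that minimizes (4) should be the one whose random distances are smallest. This is the disc, and the following lemma is the tool.

**Lemma 3.** Let $K$ be a convex body of area $a$ and let $\varphi:[0,\infty)\to\mathbb R$ be continuous, bounded and nondecreasing. Then $\mathbb E_K\varphi(d)\ge\mathbb E_{D_a}\varphi(d)$. If moreover $\varphi$ is strictly increasing on some $[0,\varepsilon_0]$, $\varepsilon_0>0$, and $K$ is not a disc, then the inequality is strict.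

*Proof.* **Step 1: the inequality.** We have $\varphi(d)=\varphi(0)+\int_{(0,\infty)}1_{t\le d}\,d\varphi(t)$, so by Fubini
$$\mathbb E\varphi(d)=\varphi(0)+\int_{(0,\infty)}\mathbb P(d\ge t)\,d\varphi(t).$$
The Riesz inequality, divided by $a^2$, reads $\mathbb P_K(d<t)\le\mathbb P_{D_a}(d<t)$, so $\mathbb P_K(d\ge t)\ge\mathbb P_{D_a}(d\ge t)$ for all $t$.

**Step 2: strictness, by looking at very short distances.** For a unit vector $u$ and $\rho>0$ put
$$\delta_u(\rho)=|K|-|K\cap(K+\rho u)|=\int\min(\rho,\text{chord length}),$$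
the integral being over the lines parallel to $u$ that meet $K$. Then $\delta_u(\rho)\le\rho\,w(u)$. Almost every line that meets $K$ in direction $u$ has a chord of positive length, so $\delta_u(\rho)/\rho\to w(u)$ as $\rho\to0$ by dominated convergence. The difference $X_1-X_2$ has density $|K\cap(K+v)|/a^2$, so
$$a^2\,\mathbb P_K(d<t)=\int_{|v|<t}|K\cap(K+v)|\,dv=\pi at^2-\int_{S^1}\int_0^t\delta_u(\rho)\,\rho\,d\rho\,du .$$
Substituting $\rho=t\sigma$, the last integral is $t^3\int_{S^1}\int_0^1\sigma^2\,\frac{\delta_u(t\sigma)}{t\sigma}\,d\sigma\,du$. By dominated convergence (the quotient is at most $w(u)$) and Cauchy's formula,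
$$a^2\,\mathbb P_K(d<t)=\pi at^2-\tfrac23\operatorname{Per}(K)\,t^3+o(t^3)\qquad(t\to0).$$
If $K$ is not a disc, then $\operatorname{Per}K>\operatorname{Per}D_a$, so $\mathbb P_K(d<t)<\mathbb P_{D_a}(d<t)$ for all $t\in(0,\varepsilon)$, for some $\varepsilon\le\varepsilon_0$. As $d\varphi$ gives $(0,\varepsilon)$ the mass $\varphi(\varepsilon)-\varphi(0)>0$, the inequality of Step 1 is strict. $\square$

With $\varphi=\ell$ (extended by the constant $\pi$ beyond $d=2$), Lemma 3 shows that for $a<\pi$ the disc is the unique minimizer of (4). The three-point question is settled, and the hope is to treat four points in the same way.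

## 5. Four random points: two terms with opposite signs

The aim of this section is to write $1-p^1_{4,4}(K)$ in terms of $T$ and of the single distance $d$. Let $A_3=|[K]^1_3|$ and $E_j=\{X_j\in\operatorname{conv}_1\{X_i:i\ne j\}\}$. Then $1-p^1_{4,4}(K)=\mathbb P(E_1\cup\dots\cup E_4)$, and since hulls stay in $K$, $\mathbb P(E_j)=\mathbb EA_3/a$.

**Step 1: two events at once.** Almost surely
$$E_3\cap E_4=\{X_3,X_4\in L_{12}\}. \tag{5}$$
The inclusion $\supset$ is clear. On $E_3\cap E_4$, each of $\operatorname{conv}_1\{X_1,X_2,X_3\}$ and $\operatorname{conv}_1\{X_1,X_2,X_4\}$ contains the generators of the other, so they are the same set $M$. By Lemma 2 the corners of $M$ lie in $\{X_1,X_2,X_3\}\cap\{X_1,X_2,X_4\}=\{X_1,X_2\}$. So the triple $X_1,X_2,X_3$ cannot be of type (i), which has three corners. It is of type (ii), $M$ has exactly two corners, these are $X_1,X_2$, and $M=L_{12}\ni X_3,X_4$. By (5), $\mathbb P(E_3\cap E_4)=\mathbb E\,\ell(d)^2/a^2$.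

**Step 2: three events at once.** By (5), applied to the pairs $\{3,4\}$ and $\{2,4\}$, the event $E_2\cap E_3\cap E_4$ forces $X_3\in L_{12}$ and $X_2\in L_{13}$, which by Lemma 2 is impossible almost surely. So all triple intersections are null, and inclusion–exclusion gives
$$1-p^1_{4,4}(K)=\frac4a\,\mathbb E A_3-\frac6{a^2}\,\mathbb E\,\ell(d)^2. \tag{6}$$

Here the direct approach gets stuck. We want to show that the disc minimizes the right side. The disc does minimize $\mathbb E\,\ell(d)^2$ by Lemma 3, but this term carries a minus sign. (It also minimizes $\mathbb EA_3$; see Section 10.) The two terms pull in opposite directions, and one cannot treat them separately. So we put everything that depends on distances into one function.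

**Step 3: the mean of $A_3$.** In case (i) of Lemma 2, $A_3=T+\frac12(\ell_{12}+\ell_{13}+\ell_{23})$. In case (ii) with $X_3\in L_{12}$,
$$A_3=\ell_{12}=T+\tfrac12(\ell_{12}+\ell_{13}+\ell_{23})+h,\qquad h=\tfrac12(\ell_{12}-\ell_{13}-\ell_{23})-T .$$
Let $H=\int_{L_{12}}h\,dX_3$; by congruence it depends on $d=|X_1-X_2|$ only. As $L_{12}\subset K$ and the three subcases of (ii) are disjoint,
$$\mathbb EA_3=\mathbb ET+\tfrac32\,\mathbb E\,\ell(d)+\tfrac3a\,\mathbb EH(d). \tag{7}$$
Inserting this into (6),
$$1-p^1_{4,4}(K)=\tfrac4a\,\mathbb ET+\tfrac6{a^2}\,\mathbb E\big[a\,\ell-(\ell^2-2H)\big]. \tag{8}$$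

**Step 4: reduce $\ell^2-2H$ to two integrals over a lens.** Let $x,y$ be the corners of a lens with $d=2\sin\alpha$, $\tau=2\alpha$; abbreviate $s=\sin\tau$, $c=\cos\tau$. Put $I=\int_{L(x,y)}\ell(|z-x|)\,dz$ (the integral with $y$ in place of $x$ is the same), and let $Y$ be the integral of the distance to the chord over one half-lens. The triangle $xyz$ has area $\frac d2\operatorname{dist}(z,xy)$, so $\int_LT\,dz=dY$. Thus $H=\frac12\ell^2-I-dY$, and
$$\ell^2-2H=2I+2dY .$$

**Step 5: compute $I$.** In polar coordinates at $x$, the ray at angle $\varphi$ from the chord, $|\varphi|<\alpha$, makes the angle $\alpha-|\varphi|$ with the tangent of the arc on its side, so it leaves the lens at distance $2\sin(\alpha-|\varphi|)$. Substitute $|z-x|=2\sin(\vartheta/2)$; then $\ell=\vartheta-\sin\vartheta$ and $|z-x|\,d|z-x|=\sin\vartheta\,d\vartheta$. The upper limit becomes $\vartheta=\eta:=2(\alpha-|\varphi|)$; the factor $2$ from $\pm\varphi$ cancels against $d\varphi=\frac12d\eta$: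
$$I=\int_0^\tau\!\int_0^\eta(\vartheta-\sin\vartheta)\sin\vartheta\,d\vartheta\,d\eta=\int_0^\tau\Big(\sin\eta-\eta\cos\eta-\frac\eta2+\frac14\sin2\eta\Big)d\eta .$$
With $\int_0^\tau\eta\cos\eta\,d\eta=\tau s+c-1$ we get
$$I=2(1-c)-\tau s-\tfrac{\tau^2}4+\tfrac14s^2 .$$

**Step 6: compute $Y$.** Measuring height from the center of the arc,
$$Y=\int_{\cos\alpha}^1(y-\cos\alpha)\,2\sqrt{1-y^2}\,dy=\tfrac23\sin^3\alpha-\cos\alpha\,(\alpha-\sin\alpha\cos\alpha).$$
Hence, with $\sin^2\alpha=\frac{1-c}2$ and $\sin\alpha\cos\alpha=\frac s2$,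
$$2dY=4\sin\alpha\,Y=\tfrac23(1-c)^2-\tau s+s^2 .$$
Since $(1-c)^2=2(1-c)-s^2$, adding up gives
$$\ell^2-2H=2I+2dY=W:=\tfrac{16}3(1-\cos\tau)-3\tau\sin\tau-\tfrac{\tau^2}2+\tfrac56\sin^2\tau . \tag{9}$$

With (8) we have proved the identity on which everything rests.

**Theorem 2.** For every $1$-ball-convex body $K$ of area $a\le\pi$, with $d=|X_1-X_2|$ and $\ell$, $W$ given by (1), (9),
$$1-p^1_{4,4}(K)=\frac4a\,\mathbb E_KT+\frac6{a^2}\,\mathbb E_K\big[a\,\ell(d)-W(d)\big].$$

Blaschke's theorem takes care of the first term. The second is the mean of a function of one random distance, so the plan is to use Lemma 3. If $a\ell-W$ were an increasing function of $d$ we would be done.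

## 6. The slope of $W$ against the lens area

To decide monotonicity we use the lens area as the variable. Put $m=1-c$. On $(0,\pi]$ we have $\frac{d\ell}{d\tau}=m>0$, so $W=G(\ell)$ for a function $G$ on $[0,\pi]$ with $G(0)=0$. Write $\lambda\in[0,\pi]$ for the variable of $G$ and $Z=G'$. With $\lambda=\tau-\sin\tau$,
$$Z(\lambda)=\frac Nm,\qquad N:=\frac{dW}{d\tau}=\tfrac13s(7+5c)-\tau(1+3c).$$

**Lemma 4.** On $[0,\pi]$, $Z$ is strictly increasing and strictly concave, with $Z(0)=0$ and $Z(\pi)=\pi$. Its slope decreases from $\frac75$ at $\lambda=0$ to $\frac13$ at $\lambda=\pi$. In particular $G$ is strictly convex.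

*Proof.* **Step 1: endpoint values.** $N$ is odd and analytic in $\tau$ with linear coefficient $\frac{12}3-4=0$, so $N=O(\tau^3)$, while $m\sim\tau^2/2$. Hence $N/m\to0$ as $\tau\to0$, and $G$ is continuously differentiable up to $0$ with $Z(0)=0$. At $\tau=\pi$, $N=2\pi$ and $m=2$, so $Z(\pi)=\pi$.

**Step 2: the slope.** We compute
$$N'=3\tau s+\tfrac13(10c^2-2c-8)=3\tau s-\tfrac23m(5c+4),$$
and, as $m'=s$, $\frac{d}{d\tau}\frac Nm=\frac Q{m^2}$ with $Q=N'm-Ns$. Using $s^2=m(1+c)$,
$$Q=4\tau s-\tfrac m3\big[2m(5c+4)+(1+c)(7+5c)\big]=4\tau s-\tfrac m3(15+14c-5c^2)=4\tau s-8m+\tfrac43m^2+\tfrac53m^3,$$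
where the last form comes from $c=1-m$. Hence $\frac{dZ}{d\lambda}=\frac Q{m^3}$.

**Step 3: the slope decreases.** We have $(Q/m^3)'=(Q'm-3Qs)/m^4$ and $Q'=4\tau c+s(-4+\frac83m+5m^2)$. Therefore
$$3Qs-Q'm=12\tau m(1+c)-4\tau cm-20ms+\tfrac43m^2s=4m\Big[\tau(3+2c)-\tfrac13s(14+c)\Big].$$
We claim that this is positive on $(0,\pi)$. Let $k(\tau)=\frac{s(14+c)}{9+6c}$; the denominator is at least $3$. Then $k(0)=0$, and the numerator of $k'$ over $(9+6c)^2$ is
$$(14c+2c^2-1)(9+6c)+6(1-c^2)(14+c)=75+126c+18c^2+6c^3,$$
so
$$1-k'(\tau)=\frac{(81+108c+36c^2)-(75+126c+18c^2+6c^3)}{(9+6c)^2}=\frac{6(1-c)^3}{(9+6c)^2}>0 .$$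
Hence $\tau>k(\tau)$, i.e. $\tau(3+2c)>\frac13s(14+c)$. So $Q/m^3$ is strictly decreasing in $\tau$, thus in $\lambda$, on $(0,\pi)$.

**Step 4: the limits of the slope.** At $0$ we have
$$4\tau s=4\tau^2-\tfrac23\tau^4+\tfrac1{30}\tau^6-\cdots,\qquad -8m=-4\tau^2+\tfrac13\tau^4-\tfrac1{90}\tau^6+\cdots,$$
$$\tfrac43m^2=\tfrac13\tau^4-\tfrac1{18}\tau^6+\cdots,\qquad \tfrac53m^3=\tfrac5{24}\tau^6+\cdots .$$
So the $\tau^2$ and $\tau^4$ terms of $Q$ cancel and the $\tau^6$ coefficient is $\frac1{30}-\frac1{90}-\frac1{18}+\frac5{24}=\frac7{40}$. As $m^3\sim\tau^6/8$, the slope tends to $\frac75$. At $\tau=\pi$, $Q/m^3=\frac{-16+16/3+40/3}{8}=\frac13$. So the slope is positive and strictly decreasing, and $Z$ is strictly increasing and strictly concave. $\square$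

Now fix $a\in(0,\pi)$ and put
$$q(\lambda)=a\lambda-G(\lambda),\qquad\lambda\in[0,\pi].$$
Theorem 2 reads
$$1-p^1_{4,4}(K)=\frac4a\,\mathbb E_KT+\frac6{a^2}\,\mathbb E_K\,q(\ell(d)). \tag{10}$$
By Lemma 4, $q$ is strictly concave with $q(0)=0$. In $K$ only values $\lambda=\ell(d)\le a$ occur, because the lens of two points of $K$ lies in $K$.

**Where monotonicity fails.** By strict concavity, $Z(0)=0$ and $Z(\pi)=\pi$ imply $Z(a)>a$ for $0<a<\pi$. So $q'(a)=a-Z(a)<0$: *$q$ always decreases near the right end of $[0,a]$.* These values do occur. Take $K=L(x,y)$ with $|x-y|=\sqrt2$, a $1$-ball-convex body of area $a=\frac\pi2-1=\ell(\sqrt2)$; pairs of points near $x$ and $y$ have $\ell(d)$ as close to $a$ as we like. Here $\tau=\frac\pi2$, $m=1$, $N=\frac73-\frac\pi2$, so $q'(a)=\big(\frac\pi2-1\big)-\big(\frac73-\frac\pi2\big)=\pi-\frac{10}3<0$. Lemma 3 cannot be applied to $q(\ell(d))$ itself.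

## 7. Cutting $q$ at the level $q(a)$

The way out uses the asymmetry of what we have to prove. We need a lower bound for $K$ and an exact value only for $D_a$. So it is enough to find a nondecreasing function $\tilde q\le q$ on $[0,a]$ that *equals* $q$ at all values of $\ell(d)$ which occur in the disc. The chain is then
$$\mathbb E_Kq\ge\mathbb E_K\tilde q\ge\mathbb E_{D_a}\tilde q=\mathbb E_{D_a}q .$$

Which values occur in the disc? Let $\varsigma=\sqrt{a/\pi}<1$ be the radius of $D_a$ and $\ell_s=\ell(2\varsigma)$. With $\varsigma=\sin(\tau_s/2)$, $\tau_s\in(0,\pi)$,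
$$a=\tfrac\pi2(1-\cos\tau_s),\qquad\ell_s=\tau_s-\sin\tau_s, \tag{11}$$
and $\ell(d)\le\ell_s$ for any two points of $D_a$. Moreover $\ell_s<a$: the lens of two diametrically opposite points lies in the $1$-ball-convex body $D_a$ and differs from it because it has corners, so $D_a\setminus L$ contains an open set.

Any nondecreasing $\tilde q\le q$ on $[0,a]$ satisfies $\tilde q\le q(a)$. So the best candidate is
$$\tilde q(\lambda)=\min\{q(\lambda),q(a)\},\qquad\lambda\in[0,a].$$
For it to agree with $q$ on $[0,\ell_s]$ we need $q(\ell_s)\le q(a)$: the decrease of $q$ near $a$ must not bring it below its value at $\ell_s$. This is an inequality in the single parameter $a$.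

**Lemma 5.** For $0<a<\pi$, $q(\ell_s)<q(a)$.

The proof is in Section 8. Here is what it gives.

**Lemma 6.** Let $0<a<\pi$. The function $\tilde q$ is nondecreasing on $[0,a]$. On $[0,\ell_s]$ it equals $q$ and is strictly increasing.

*Proof.* Let $\lambda<\lambda'\le a$. If $q(\lambda)\ge q(a)$, concavity gives $q(\lambda')\ge\min\{q(\lambda),q(a)\}=q(a)$, so $\tilde q(\lambda)=\tilde q(\lambda')=q(a)$. If $q(\lambda)<q(a)$, then strict concavity gives $q(\lambda')>q(\lambda)$ (trivially if $\lambda'=a$), so $\tilde q(\lambda')=\min\{q(\lambda'),q(a)\}>q(\lambda)=\tilde q(\lambda)$. This proves the first claim, and strict increase wherever $q<q(a)$.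

Suppose $q(\lambda)\ge q(a)$ for some $\lambda\le\ell_s$. Since $\lambda\le\ell_s<a$, concavity gives $q(\ell_s)\ge q(a)$, contradicting Lemma 5. So $q<q(a)$ on $[0,\ell_s]$. $\square$

## 8. Proof of Lemma 5: three tangent lines

By definition of $q$, the claim is
$$G(a)-G(\ell_s)<a\,(a-\ell_s).$$
The left side is $\int_{\ell_s}^aZ\,d\lambda$. Since $Z$ is concave, we can bound it by tangent lines, which can be integrated.

**Step 1: majorants of $Z$ on $[0,\pi]$.** We have
$$Z(\lambda)\le\tfrac75\lambda,\qquad Z(\lambda)\le0.597+0.89\,\lambda,\qquad Z(\lambda)\le\tfrac{2\pi}3+\tfrac13\lambda. \tag{12}$$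
The first and third are the tangents at $0$ and $\pi$ (Lemma 4). The second comes from the tangent at $\tau_0=\frac{5\pi}6$. There $c=-\frac{\sqrt3}2$, $s=\frac12$, $m=1+\frac{\sqrt3}2$, $m^2=\frac74+\sqrt3$, $m^3=\frac{13}4+\frac{15\sqrt3}8=6.49759\ldots$, and
$$\lambda_0=\tfrac{5\pi}6-\tfrac12>2.1179,\qquad N=\tfrac16\big(7-\tfrac{5\sqrt3}2\big)+\tfrac{5\pi}6\big(\tfrac{3\sqrt3}2-1\big)=4.62873\ldots,$$
$$Z_0=\frac Nm=2.48053\ldots<2.4806,\qquad Q=\tfrac{5\pi}3-\tfrac14+\tfrac{11\sqrt3}{24}=5.77984\ldots .$$
So the slope $k_0=Q/m^3$ lies in $(0.8895,0.8896)$, and the intercept is $Z_0-k_0\lambda_0<2.4806-0.8895\cdot2.1179<0.597$. As $k_0<0.89$ and $\lambda\ge0$, the second bound follows.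

**Step 2: reduction to $J>0$.** If $Z(\lambda)\le b+k\lambda$ on $[0,\pi]$, then
$$G(a)-G(\ell_s)\le(a-\ell_s)\Big(b+\frac k2(a+\ell_s)\Big)=(a-\ell_s)(a-J),\qquad J:=\Big(1-\frac k2\Big)a-\frac k2\ell_s-b .$$
As $a>\ell_s$, it suffices that $J>0$ for one of the three pairs $(b,k)$ in (12).

**Step 3: the shape of $J$.** View $J$ as a function of $\tau=\tau_s\in[0,\pi]$ by (11). Since $1-\cos\tau=\sin\tau\tan\frac\tau2$,
$$J'(\tau)=\sin\tau\Big[\Big(1-\frac k2\Big)\frac\pi2-\frac k2\tan\frac\tau2\Big].$$
In all three cases $0<k<2$, so the bracket is first positive and then negative: $J$ strictly increases and then strictly decreases. Hence on any subinterval the values of $J$ in the interior exceed the smaller of the two endpoint values. So we only need endpoints.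

**Step 4: three ranges.**

* $\tau_s\in(0,\frac\pi2]$ with $(b,k)=(0,\frac75)$: $J(0)=0$ and $J(\frac\pi2)=0.3\cdot\frac\pi2-0.7\big(\frac\pi2-1\big)=0.7-0.2\pi>0$.
* $\tau_s\in[\frac\pi2,\frac{7\pi}8]$ with $(b,k)=(0.597,0.89)$: $J=0.555\,a-0.445\,\ell_s-0.597$. At $\frac\pi2$, $J=0.11\cdot\frac\pi2+0.445-0.597>0.02$. At $\frac{7\pi}8$, $a=3.02202\ldots$ and $\ell_s=2.36621\ldots$, so $J>0.027$.
* $\tau_s\in[\frac{7\pi}8,\pi)$ with $(b,k)=(\frac{2\pi}3,\frac13)$: $J=\frac56a-\frac16\ell_s-\frac{2\pi}3$. At $\frac{7\pi}8$, $J>0.029$; at $\pi$, $J=\frac{5\pi}6-\frac\pi6-\frac{2\pi}3=0$.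

So for every $\tau_s\in(0,\pi)$ one of the three $J$ is positive. $\square$

## 9. Proof of Theorem 1

**Step 1: turn $\tilde q$ into a function of the distance.** Let $K$ be $1$-ball-convex of area $a<\pi$. Let $d_m<2$ be the number with $\ell(d_m)=a$, and put
$$g(d)=\tilde q(\ell(d))\ \text{ for } 0\le d\le d_m,\qquad g(d)=q(a)\ \text{ for } d\ge d_m .$$
By Lemma 6, $g$ is continuous, bounded and nondecreasing, $g(0)=0$, and $g$ is strictly increasing on $[0,2\varsigma]$.

**Step 2: compare.** Almost surely $\ell(|X_1-X_2|)\le a$ in $K$, so $q(\ell(d))\ge\tilde q(\ell(d))=g(d)$. In $D_a$ we have $\ell(d)\le\ell_s$, where $q=\tilde q$. Together with Lemma 3,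
$$\mathbb E_K\,q(\ell(d))\ \ge\ \mathbb E_K\,g(d)\ \ge\ \mathbb E_{D_a}\,g(d)\ =\ \mathbb E_{D_a}\,q(\ell(d)), \tag{13}$$
and the middle inequality is strict unless $K$ is a disc.

**Step 3: conclude.** The disc $D_a$ has radius $\varsigma<1$, so it is $1$-ball-convex and (10) applies both to $K$ and to $D_a$. Blaschke's theorem gives $\mathbb E_KT\ge\mathbb E_{D_a}T$. With (13), $1-p^1_{4,4}(K)\ge1-p^1_{4,4}(D_a)$, strictly unless $K$ is a disc. $\blacksquare$

Note which ingredient gives uniqueness. Blaschke's inequality is an equality for all ellipses; the strict inequality comes from the perimeter term in Lemma 3. By Section 2, Theorem 1 proves the conjecture.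

## 10. Finer consequences and the sharp constant

**Theorem 3.**
(a) Let $p^\infty_{4,4}(K)=1-4\,\mathbb E_KT/a$ be the classical Sylvester probability. The loss $p^\infty_{4,4}(K)-p^1_{4,4}(K)$ is uniquely minimized by the disc among $1$-ball-convex bodies of area $a<\pi$.
(b) Among these bodies, the disc is also the unique minimizer of $\mathbb E|[K]^1_3|$, of $\mathbb P(f_0([K]^1_4)=2)$ and of $\mathbb P(f_0([K]^1_3)=2)$, and the unique maximizer of $\mathbb Ef_0([K]^1_4)$.
(c) The sharp bound $p^R_{4,4}(D_a)$ is nonincreasing in $a$, tends to $1-\frac{35}{12\pi^2}$ as $a\to0$, and equals $5-\frac{93}{2\pi^2}$ for $a=\pi R^2$.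

*Proof of (a).* By (10) the loss is $\frac6{a^2}\mathbb E_Kq(\ell(d))$. Apply (13) with its strictness; Blaschke's theorem is not needed.

*Proof of (b).* First we express the four quantities. By (4), $\mathbb P(f_0([K]^1_3)=2)=\frac3a\mathbb E\ell$. Almost surely at most two of the $E_j$ occur, and $f_0([K]^1_4)=2$ means that exactly two occur, so by (5) $\mathbb P(f_0([K]^1_4)=2)=\frac6{a^2}\mathbb E\ell^2$. Next, $\mathbb Ef_0([K]^1_4)=4-\sum_j\mathbb P(E_j)=4-\frac4a\mathbb E|[K]^1_3|$. Finally (7) reads
$$\mathbb E|[K]^1_3|=\mathbb ET+\tfrac32\,\mathbb E\big[\ell+\tfrac2aH\big].$$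
By (9), $2H=\ell^2-G(\ell)$, whose derivative with respect to $\ell$ is $2\ell-Z(\ell)\ge\frac35\ell\ge0$ by (12). So $\ell$, $\ell^2$ and $\ell+\frac2aH$ are strictly increasing continuous functions of $d\in[0,2]$; extend them by constants beyond $2$ and apply Lemma 3, together with Blaschke's theorem for $\mathbb ET$. All four claims follow, with uniqueness.

*Proof of (c), monotonicity.* If $R'\le R$, each disc of radius $R'$ is $R$-ball-convex, so a disc of radius $R'$ containing a finite set $F$ contains $\operatorname{conv}_RF$; thus $\operatorname{conv}_RF\subset\operatorname{conv}_{R'}F$. A point that is superfluous for $R$ is superfluous for $R'$, so $p^{R'}_{4,4}(D)\le p^R_{4,4}(D)$ for a disc $D$ of radius at most $R'$. As $p^R_{4,4}(\kappa D)=p^{R/\kappa}_{4,4}(D)$, enlarging the disc lowers the probability.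

*Proof of (c), limit.* By scaling take $R=1$. For points of $D_a$, $0\le q(\ell(d))\le a\,\ell(d)\le a\,\ell_s$: the first inequality is Lemma 6 with $q(0)=0$, the second holds since $G\ge0$. So $0\le\frac6{a^2}\mathbb E_{D_a}q\le\frac6a\ell_s$. As $a\to0$, $\ell_s=O(\tau_s^3)$ while $a\sim\frac\pi4\tau_s^2$, so this tends to $0$. By (10) and Blaschke's equality case, $p^1_{4,4}(D_a)\to1-4\cdot\frac{35}{48\pi^2}=1-\frac{35}{12\pi^2}$.

*Proof of (c), the value for $a=\pi$, $R=1$.* Here $K$ is the unit disc, and Theorem 2 applies. Two unit discs with centers at distance $d$ intersect in the area $2\arccos\frac d2-\frac d2\sqrt{4-d^2}=\pi-\tau-\sin\tau$, and $d\,\mathrm dd=\sin\tau\,d\tau$. Since $d$ has density $\frac{2\pi d}{\pi^2}$ times this area, $\tau$ has density $\frac2\pi\sin\tau\,(\pi-\tau-\sin\tau)$ on $[0,\pi]$. With $v=\pi-\tau$ this is $\frac2\pi\omega(v)$, where $\omega=v\sin v-\sin^2v$, and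
$$\pi\ell-W=\tfrac32\pi^2-\tfrac{16}3-2\pi v+2\pi\sin v-\tfrac{16}3\cos v-3v\sin v+\tfrac{v^2}2-\tfrac56\sin^2v .$$
We use the elementary integrals over $[0,\pi]$
$$\int v\sin v=\pi,\quad\int\sin^2v=\tfrac\pi2,\quad\int v^2\sin v=\pi^2-4,\quad\int v\sin^2v=\tfrac{\pi^2}4,\quad\int\sin^3v=\tfrac43,$$
$$\int v\sin v\cos v=-\tfrac\pi4,\quad\int\sin^2v\cos v=0,\quad\int v^2\sin^2v=\tfrac{\pi^3}6-\tfrac\pi4,$$
$$\int v\sin^3v=\tfrac{2\pi}3,\quad\int v^3\sin v=\pi^3-6\pi,\quad\int\sin^4v=\tfrac{3\pi}8 .$$
Hence the integrals of $\omega$ times $1,\ v,\ \sin v,\ \cos v,\ v\sin v,\ v^2,\ \sin^2v$ are, in this order,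
$$\tfrac\pi2,\quad\tfrac{3\pi^2}4-4,\quad\tfrac{\pi^2}4-\tfrac43,\quad-\tfrac\pi4,\quad\tfrac{\pi^3}6-\tfrac{11\pi}{12},\quad\tfrac{5\pi^3}6-\tfrac{23\pi}4,\quad\tfrac{7\pi}{24}.$$
In $\int\omega\,(\pi\ell-W)\,dv$ the coefficient of $\pi^3$ is $\frac34-\frac32+\frac12-\frac12+\frac5{12}=-\frac13$, and the coefficient of $\pi$ is $-\frac83+8-\frac83+\frac43+\frac{11}4-\frac{23}8-\frac{35}{144}=\frac{523}{144}$. So
$$\mathbb E[\pi\ell-W]=\frac2\pi\Big(\frac{523\pi}{144}-\frac{\pi^3}3\Big)=\frac{523}{72}-\frac{2\pi^2}3,$$
and Theorem 2 with $a=\pi$ gives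
$$1-p=\frac{35}{12\pi^2}+\frac6{\pi^2}\Big(\frac{523}{72}-\frac{2\pi^2}3\Big)=\frac{35+523}{12\pi^2}-4=\frac{93}{2\pi^2}-4,$$
that is, $p=5-\frac{93}{2\pi^2}\approx0.2886$. $\blacksquare$
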